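# Non-trivial type and the distance to Hilbert space: a power is not forced

## 1. A guess about the exponent

Here is a guess. If all $k$-dimensional subspaces of a complex Banach space are at distance $o(\sqrt k)$ from Hilbert space, then they are already at distance $O(k^{\beta})$ for some $\beta<1/2$. We make this precise, test it on simple spaces, and look for what could support it.

All Banach spaces are complex. For isomorphic spaces $E_1,E_2$ the Banach–Mazur distance $d_{\mathrm{BM}}(E_1,E_2)$ is the infimum of $\|T\|\|T^{-1}\|$ over all isomorphisms $T\colon E_1\to E_2$. For a Banach space $E$ and $k\ge 1$ put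
$$d_k(E)=\sup\bigl\{d_{\mathrm{BM}}(E',\ell_2^{\dim E'}) : E'\subseteq E \text{ a complex linear subspace},\ \dim E'\le k\bigr\}.$$
John's theorem gives $d_k(E)\le\sqrt k$ for every $E$. Let $\mathcal B_{\beta<1/2}$ be the class of all $E$ for which there are $0<\beta<1/2$ and $C>0$ with $d_k(E)\le Ck^\beta$ for all $k\ge1$.

**Definition (type).** $E$ has type $r\in(1,2]$ if there is $C>0$ such that for all $m$ and all $\xi_1,\dots,\xi_m\in E$
$$\mathbb E\Bigl\|\sum_{i=1}^m\epsilon_i\xi_i\Bigr\|^r\le C^r\sum_{i=1}^m\|\xi_i\|^r ,$$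
where the $\epsilon_i$ are independent uniform random signs. $E$ has non-trivial type if it has type $r$ for some $r>1$, and $\mathcal B_{\mathrm{type}>1}$ is the class of all such spaces.

For example, $\ell_1$ has only trivial type: for the unit vectors $\|\sum_{i\le m}\epsilon_ie_i\|_1=m$ always, and $m^r\le C^rm$ fails for large $m$ when $r>1$.

**Known fact.** $E$ has non-trivial type if and only if $\lim_{k\to\infty}k^{-1/2}d_k(E)=0$. In particular $\mathcal B_{\beta<1/2}\subseteq\mathcal B_{\mathrm{type}>1}$.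

The question, taken from M. Mimura and H. Sako, "Group approximation in Cayley topology and coarse geometry, Part II: Fibered coarse embeddings", arXiv:1804.10614 (2018), is whether this inclusion is strict. The guess says that it is an equality.

## 2. Sequence spaces, and sums that drift toward $\ell_1$

For a Hilbert space $d_k=1$. Next take $\ell_p^k$ with $1\le p\le2$. The identity map to $\ell_2^k$ shows $d_{\mathrm{BM}}(\ell_p^k,\ell_2^k)\le k^{1/p-1/2}$. Conversely let $T\colon\ell_p^k\to\ell_2^k$ be an isomorphism. By orthogonality of the signs $\mathbb E\|\sum\epsilon_jTe_j\|^2=\sum_j\|Te_j\|^2\le k\|T\|^2$, while $\|\sum\epsilon_je_j\|_p=k^{1/p}$ for every choice of signs. Hence $k^{2/p}\le\|T^{-1}\|^2\|T\|^2k$, so $d_{\mathrm{BM}}(\ell_p^k,\ell_2^k)=k^{1/p-1/2}$. For $2\le p<\infty$ the same average, read backward, gives $k\|T^{-1}\|^{-2}\le\sum_j\|Te_j\|^2\le\|T\|^2k^{2/p}$, so the distance is $k^{1/2-1/p}$. Lewis's theorem says that $k$-dimensional subspaces of $L_p$ do no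 worse: $d_k(L_p)\le k^{|1/p-1/2|}$ for $1\le p<\infty$. So for $1<p<\infty$ there is a power gain, and at $p=1$ both the gain and the type are lost. The guess passes.

A cheap attempt at a counterexample lets $p$ drift. For $n\ge n_0$ with $n_0$ large, choose $p_n\in(1,2)$ with $n^{1/p_n}=n/\log(en)$, that is, $1/p_n=1-\frac{\log\log(en)}{\log n}$. Then $p_n\to1$, and $E=\bigl(\bigoplus_{n\ge n_0}\ell_{p_n}^n\bigr)_{\ell_2}$ satisfies $d_n(E)\ge n^{1/p_n-1/2}=\sqrt n/\log(en)$, so $E\notin\mathcal B_{\beta<1/2}$. But for fixed $m$ the unit vectors of $\ell_{p_n}^n$, $n\ge m$, show that type $r$ with constant $C$ would force $m^{r/p_n}\le C^rm$ for all $n\ge\max(m,n_0)$. Letting $n\to\infty$ gives $m^r\le C^rm$ for all $m$, which is false for $r>1$. The drift destroys the type, and the guess survives.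

## 3. Type improves itself by grouping; the distance does not obviously do so

There is also a structural reason to believe the guess. Let $\tau_m(Z)$ be the least $\tau$ with
$$\Bigl(\mathbb E\Bigl\|\sum_{i\le m}\epsilon_i\xi_i\Bigr\|^2\Bigr)^{1/2}\le\tau\Bigl(\sum_{i\le m}\|\xi_i\|^2\Bigr)^{1/2}\qquad\text{for all }\xi_i\in Z .$$
The triangle inequality and Cauchy–Schwarz give $\tau_m\le\sqrt m$; padding with zero vectors shows that $\tau_m$ is nondecreasing in $m$. The unit vectors show $\tau_m(\ell_1^n)=\sqrt m$ for $n\ge m$. Moreover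
$$\tau_{mm'}\le\tau_m\tau_{m'}. \tag{1}$$
Indeed, write the vectors as $\xi_{il}$, $i\le m$, $l\le m'$. The sum $\sum\epsilon_{il}\xi_{il}$ has the same distribution as $\sum_l\epsilon'_l\bigl(\sum_i\epsilon_{il}\xi_{il}\bigr)$ with extra independent signs $\epsilon'_l$. Average first over $\epsilon'$, which costs $\tau_{m'}$, and then over $\epsilon$, which costs $\tau_m$. Finally, $\tau_m$ of an $\ell_2$-sum of spaces is the supremum of the $\tau_m$ of the summands, since both sides of the squared inequality add up over the coordinates.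

**Lemma 1.** If $\tau_m(Z)\le C'm^{\rho-1/2}$ for all $m$, and $r\in(1,2]$ satisfies $1/r>\rho>0$, then $Z$ has type $r$.

*Proof.* The lemma turns a power bound on $\tau_m$ into type; we sort the vectors by size. By homogeneity let $\sum\|\xi_i\|^r=1$, and put $I_k=\{i:2^{-k-1}<\|\xi_i\|\le2^{-k}\}$ for $k\ge0$. Then $|I_k|2^{-(k+1)r}\le1$, so $|I_k|\le2^{(k+1)r}$. By the triangle inequality in $L_2$, omitting empty $I_k$,
$$\Bigl(\mathbb E\Bigl\|\sum\epsilon_i\xi_i\Bigr\|^2\Bigr)^{1/2}\le\sum_k\tau_{|I_k|}(Z)|I_k|^{1/2}2^{-k}\le C'\sum_k|I_k|^{\rho}2^{-k}\le C'\sum_k2^{(k+1)r\rho-k}<\infty,$$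
because $r\rho<1$. Since $r\le2$, the $L_r$-norm is at most the $L_2$-norm. $\square$

So a single inequality $\tau_m(E)<\sqrt m$ with $m\ge2$ suffices for non-trivial type. Let $E\ne0$ and write $\tau_m(E)=m^\sigma$ with $0\le\sigma<1/2$. For $N\ge1$ choose $j$ with $m^{j-1}\le N\le m^j$; by (1), $\tau_N\le m^{j\sigma}\le m^\sigma N^\sigma$, and Lemma 1 applies. Any gain in type is automatically a power gain, and one hopes that the same is true of $d_k$.

Does the argument carry over? If $T\colon F\to\ell_2^{\dim F}$ has $\|T\|\|T^{-1}\|=D$ and $a=(a_{ij})$ is a matrix with $\|a\|_{2\to2}\le1$, then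
$$\sum_i\Bigl\|\sum_ja_{ij}x_j\Bigr\|^2\le\|T^{-1}\|^2\sum_i\Bigl\|\sum_ja_{ij}Tx_j\Bigr\|^2\le\|T^{-1}\|^2\sum_j\|Tx_j\|^2\le D^2\sum_j\|x_j\|^2. \tag{2}$$
So the distance concerns contraction matrices where type concerns signs. Grouping worked because a random sign vector of length $mm'$ keeps its law when its blocks are multiplied by extra signs. A contraction of size $mm'$ need not act first inside blocks and then across them, as $a\otimes a'$ does. Already $\operatorname{diag}(1,1,1,-1)$ is not of the form $a\otimes a'$ with $2\times2$ matrices: such a diagonal would be $(a_1b_1,a_1b_2,a_2b_1,a_2b_2)$, where the product of the outer two entries equals the product of the inner two, and here they are $-1$ and $1$. At this point the trick stops, and the guess loses its support.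

## 4. The trace-norm test and the price of a sign matrix

We turn (2) into a device for proving that a space is far from Hilbert space. The trace norm $\|M\|_{S_1}$ is the sum of the singular values of $M$, and $\|M\|_{HS}$ is the Hilbert–Schmidt norm.

**Lemma 2 (trace-norm test).** Let $\hat e_1,\dots,\hat e_n\in E$ be linearly independent with $\|\hat e_j\|\le1$, let $f_1,\dots,f_n\in E^*$ with $\|f_i\|\le K$, and suppose that $M=(f_i(\hat e_j))$ is a real matrix. Then $d_n(E)\ge\|M\|_{S_1}/(Kn)$.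

*Proof.* Let $G=\operatorname{span}\{\hat e_j\}$, of dimension $n$, and let $T\colon G\to\ell_2^n$ be an isomorphism with $\|T\|\|T^{-1}\|=D$. Take a singular value decomposition $M=U\Sigma V^{\mathsf T}$ with real orthogonal $U,V$, and let $A=(a_{ij})=UV^{\mathsf T}$. Then $A$ is orthogonal and $\sum a_{ij}M_{ij}=\operatorname{tr}(A^{\mathsf T}M)=\operatorname{tr}\Sigma=\|M\|_{S_1}$. By (2), $\sum_i\|\sum_ja_{ij}\hat e_j\|^2\le D^2n$. Therefore, by Cauchy–Schwarz,
$$\|M\|_{S_1}=\sum_if_i\Bigl(\sum_ja_{ij}\hat e_j\Bigr)\le K\sum_i\Bigl\|\sum_ja_{ij}\hat e_j\Bigr\|\le K\sqrt n\cdot D\sqrt n.\qquad\square$$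

Sign matrices can have trace norm of the largest order $n^{3/2}$. The model is the Walsh matrix: $n=2^m$, rows and columns indexed by $x,y\in\{0,1\}^m$, entries $h_{xy}=(-1)^{x\cdot y}$. Here $HH^{\mathsf T}=nI$, all singular values equal $\sqrt n$, and $\|H\|_{S_1}=n^{3/2}$. If a space contains $\hat e_y$ of norm at most $1$ and carries functionals $f_x$ of norm at most $1$ with $f_x(\hat e_y)=h_{xy}/\Lambda$, then the $\hat e_y$ are independent ($H$ is invertible) and the test gives $d_n\ge\sqrt n/\Lambda$.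

How small can $\Lambda$ be in a space of type $p$ with constant $T$? Let $1/p+1/p'=1$, as always in these notes. Among the columns are the $m$ unit vectors $y_1,\dots,y_m$ of $\{0,1\}^m$, with $h_{xy_j}=(-1)^{x_j}$: every sign pattern $\epsilon\in\{\pm1\}^m$ occurs in some row. Hence $m/\Lambda=f_x(\sum_j\epsilon_j\hat e_{y_j})\le\|\sum_j\epsilon_j\hat e_{y_j}\|$ for the right $x$, and averaging over $\epsilon$ gives $m/\Lambda\le Tm^{1/p}$, that is,
$$\Lambda\ge T^{-1}(\log_2n)^{1/p'} .$$
Type exacts a price, but this computation exacts only a power of a logarithm. The guess is indeed false, and up to a small loss the logarithmic price is the true one.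

**Theorem A.** For every $a\in[2,\infty)$ there are a complex Banach space $E$ of non-trivial type and $c>0$ with
$$d_k(E)\ge c\sqrt k\,(\log(ek))^{-1/a}\qquad\text{for all }k\ge1 .$$
In particular $E\in\mathcal B_{\mathrm{type}>1}\setminus\mathcal B_{\beta<1/2}$, so the inclusion $\mathcal B_{\beta<1/2}\subseteq\mathcal B_{\mathrm{type}>1}$ is strict.

**Addendum to Theorem A.** The space $E$ constructed in the proof is superreflexive. In particular ($a=2$) there is a superreflexive complex Banach space of non-trivial type with $d_k(E)\ge c\sqrt{k/\log(ek)}$ for all $k$.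

**Theorem B.** If $E$ has type $p\in(1,2]$, there is $C$ with $d_k(E)\le C\sqrt k\,\bigl(\frac{\log\log k}{\log k}\bigr)^{1/p'}$ for all $k\ge16$.

**Theorem C.** For all $1<p<2$ and $\delta>0$ there are a complex Banach space $E$ of type $p$ and $c>0$ with $d_k(E)\ge c\sqrt k\,(\log(ek))^{-1/p'-\delta}$ for all $k\ge1$.

**Corollary D.** $E\in\mathcal B_{\mathrm{type}>1}$ if and only if $d_k(E)=O(\sqrt k(\log k)^{-\gamma})$ for some $\gamma>0$; no single $\gamma>0$ works for all such $E$.

Sections 5–10 prove Theorem A and its addendum, Section 11 proves Theorem B, and Section 12 proves the other two statements.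

## 5. The $J$-norm between two norms

From here to the end of Section 10 fix $a\in[2,\infty)$, its conjugate exponent $b$ (so $1/b=1-1/a$), and $\theta\in(0,1)$. The letters $C,C_0,C_1,\dots$ denote constants depending only on $a,\theta$, never on $n$.

**Definition ($J$-norm).** Let $\|\cdot\|_0,\|\cdot\|_1$ be two norms on a finite-dimensional space $V$ and $J(t,u)=\max(\|u\|_0,t\|u\|_1)$ for $t>0$. Put
$$\|u\|_\theta=\inf\Bigl\{\Bigl(\sum_{k\in\mathbb Z}c_k^2\Bigr)^{1/2}:\ u=\sum_{k\in\mathbb Z}u_k,\ c_k=2^{-k\theta}J(2^k,u_k)\Bigr\}.$$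

The definition says that
$$\|u_k\|_0\le2^{k\theta}c_k,\qquad\|u_k\|_1\le2^{-k(1-\theta)}c_k . \tag{3}$$
So if $(c_k)\in\ell_2$, the series $\sum u_k$ converges absolutely: use the first bound for $k\le0$ and the second for $k>0$. Homogeneity is clear, and the triangle inequality follows from that of $J(2^k,\cdot)$ and of $\ell_2$. Definiteness follows from part (b) of the next lemma, applied to all linear functionals on $V$.

**Lemma 3.** (a) $\|u\|_\theta\le J(1,u)$, and $\|u\|_\theta\le2\|u\|_0^{1-\theta}\|u\|_1^\theta$ for $u\ne0$. (b) There is $\kappa=\kappa(\theta)$ such that, if a linear functional $\varphi$ satisfies $|\varphi(u)|\le A_0\|u\|_0$ and $|\varphi(u)|\le A_1\|u\|_1$ for all $u$, with $A_0,A_1>0$, then $|\varphi(u)|\le\kappa A_0^{1-\theta}A_1^\theta\|u\|_\theta$.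

*Proof.* (a) Use decompositions with a single term. Placing $u$ at index $0$ gives $J(1,u)$. Placing it at the index $k$ with $2^k\le\|u\|_0/\|u\|_1<2^{k+1}$ gives $J(2^k,u)=\|u\|_0$ and $2^{-k\theta}\le(2\|u\|_1/\|u\|_0)^\theta$.

(b) Let $u=\sum u_k$ with $c\in\ell_2$, and choose $l\in\mathbb Z$ with $2^l\le A_1/A_0<2^{l+1}$. By (3),
$$|\varphi(u_k)|\le\min\bigl(A_02^{k\theta},A_12^{-k(1-\theta)}\bigr)c_k=A_0^{1-\theta}A_1^\theta\min\Bigl(\bigl(2^k\tfrac{A_0}{A_1}\bigr)^{\theta},\bigl(2^k\tfrac{A_0}{A_1}\bigr)^{-(1-\theta)}\Bigr)c_k .$$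
The minimum is at most $2^{(k-l)\theta}$, and at most $2\cdot2^{-(k-l)(1-\theta)}$. Use the first bound for $k\le l$, the second for $k>l$, and Cauchy–Schwarz; one may take $\kappa^2=\sum_{j\le0}2^{2j\theta}+4\sum_{j>0}2^{-2j(1-\theta)}$. $\square$

**Definition (the spaces $X_n$ and $Y_n$).** $X=X_n$ is $\mathbb C^n$ with the $J$-norm of the couple $(\ell_1^n,\ell_b^n)$, and $Y=Y_n$ is $\mathbb C^n$ with the $J$-norm of $(\ell_a^n,\ell_\infty^n)$. Their $J$-functionals are written $J_X,J_Y$.

Here is how they measure a flat vector $1_S$ with $|S|=s$. Lemma 3(a) gives $\|1_S\|_X\le2s^{1-\theta}s^{\theta/b}=2s^{1-\theta/a}$ and $\|1_S\|_Y\le2s^{(1-\theta)/a}$. The functional $\varphi(x)=\sum_{i\in S}x_i$ satisfies $|\varphi(x)|\le\|x\|_1$ and $|\varphi(x)|\le s^{1/a}\|x\|_b$, so Lemma 3(b) gives $s\le\kappa s^{\theta/a}\|1_S\|_X$. It also satisfies $|\varphi(y)|\le s^{1-1/a}\|y\|_a$ and $|\varphi(y)|\le s\|y\|_\infty$, so $s\le\kappa s^{1-(1-\theta)/a}\|1_S\|_Y$. Up to constants the norms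 are $s^{1-\theta/a}$ and $s^{(1-\theta)/a}$.

The next lemma computes type constants of such spaces.

**Lemma 4.** Let $Z_0,Z_1,Z_\theta$ be $V$ with the norms $\|\cdot\|_0,\|\cdot\|_1,\|\cdot\|_\theta$. If $\tau_m(Z_i)\le t_i$ with $t_i>0$ for $i=0,1$, then $\tau_m(Z_\theta)\le4t_0^{1-\theta}t_1^\theta$.

*Proof.* Let $\varepsilon>0$ and choose decompositions $\xi_i=\sum_k\xi_{i,k}$ with $\sum_k2^{-2k\theta}J(2^k,\xi_{i,k})^2\le(1+\varepsilon)\|\xi_i\|_\theta^2$ (all terms zero if $\xi_i=0$). Let $S_k=\sum_i\epsilon_i\xi_{i,k}$ and choose $l\in\mathbb Z$ with $2^l\le t_0/t_1<2^{l+1}$. We place $S_k$ not at index $k$ but at index $k+l$, which balances the two ends: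
$$\mathbb EJ(2^{k+l},S_k)^2\le\mathbb E\|S_k\|_0^2+2^{2(k+l)}\mathbb E\|S_k\|_1^2\le(t_0^2+2^{2l}t_1^2)\sum_iJ(2^k,\xi_{i,k})^2\le2t_0^2\sum_iJ(2^k,\xi_{i,k})^2 .$$
For every choice of signs $\sum_i\epsilon_i\xi_i=\sum_kS_k$, so
$$\mathbb E\Bigl\|\sum_i\epsilon_i\xi_i\Bigr\|_\theta^2\le\sum_k2^{-2(k+l)\theta}\,\mathbb EJ(2^{k+l},S_k)^2\le2t_0^22^{-2l\theta}(1+\varepsilon)\sum_i\|\xi_i\|_\theta^2 .$$
Since $2^{-l}<2t_1/t_0$, the factor is at most $2\cdot4^{\theta}t_0^{2-2\theta}t_1^{2\theta}(1+\varepsilon)$. Let $\varepsilon\to0$ and note $\sqrt2\cdot2^\theta\le4$. $\square$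

**The endpoint constants.** Trivially $\tau_m(\ell_1^n),\tau_m(\ell_\infty^n)\le\sqrt m$. For $1\le r\le2$, Kahane's inequality (all moments of $\|\sum\epsilon_i\xi_i\|$ of order in $[1,2]$ are equivalent, with an absolute constant $K$) gives
$$\Bigl(\mathbb E\Bigl\|\sum\epsilon_i\xi_i\Bigr\|_r^2\Bigr)^{1/2}\le K\Bigl(\mathbb E\Bigl\|\sum\epsilon_i\xi_i\Bigr\|_r^r\Bigr)^{1/r}\le K\Bigl(\sum_j\Bigl(\sum_i|\xi_i(j)|^2\Bigr)^{r/2}\Bigr)^{1/r}\le K\Bigl(\sum_i\|\xi_i\|_r^r\Bigr)^{1/r}.$$
The second inequality is Jensen's, coordinate by coordinate, and the third is $(\sum_i\alpha_i)^{r/2}\le\sum_i\alpha_i^{r/2}$ for $\alpha_i\ge0$. Hölder's inequality then gives $\tau_m(\ell_r^n)\le Km^{1/r-1/2}$. For $2\le r<\infty$, pass from the second to the $r$-th moment, apply Khinchine's inequality with constant $K\sqrt r$ in each coordinate, and use Minkowski's inequality in $\ell_{r/2}$: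
$$\Bigl(\mathbb E\Bigl\|\sum\epsilon_i\xi_i\Bigr\|_r^2\Bigr)^{1/2}\le K\sqrt r\Bigl(\sum_j\Bigl(\sum_i|\xi_i(j)|^2\Bigr)^{r/2}\Bigr)^{1/r}\le K\sqrt r\Bigl(\sum_i\|\xi_i\|_r^2\Bigr)^{1/2},$$
so $\tau_m(\ell_r^n)\le K\sqrt r$. Since $\frac1b-\frac12=\frac12-\frac1a$, Lemma 4 yields
$$\tau_m(X_n)\le C\,m^{\frac12-\frac\theta a},\qquad\tau_m(Y_n)\le C\,m^{\frac\theta2}. \tag{4}$$
Both exponents are below $1/2$. So $X_n$, which still resembles $\ell_1^n$, and $Y_n$, which still resembles $\ell_\infty^n$, are uniformly good for type.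

## 6. Two splittings of $\mathbb C^n\oplus\mathbb C^n$ that differ by a sign matrix

To apply the trace-norm test we want vectors living in an $\ell_1$-like space and functionals that are coordinates of an $\ell_\infty$-like space. Let $B=(b_{ij})$ be an $n\times n$ sign matrix with $\|B\|_{S_1}$ of order $n^{3/2}$, let
$$\Lambda=(\log(en))^{1/a}\ge1,\qquad W=B/\Lambda ,$$
and consider pairs $(y,x)\in\mathbb C^n\oplus\mathbb C^n$ with
$$\hat e_j=(We_j,e_j),\qquad f_i(y,x)=y_i,\qquad\text{so that}\quad f_i(\hat e_j)=b_{ij}/\Lambda .$$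

The first norm to try is $\max(\|x\|_X,\|y\|_Y)$. Type is no problem, and $\|f_i\|\le\kappa$ by Lemma 3(b). But the column $We_j$ is a flat vector: with signs inserted in the functional, the computation in Section 5 gives $\|We_j\|_Y\ge\kappa^{-1}n^{(1-\theta)/a}/\Lambda$. After normalizing the $\hat e_j$, the matrix $M$ of the test has entries of modulus at most $\kappa n^{-(1-\theta)/a}$. Moreover $K\ge1$ in the test, because $f_i(e_i,0)=1$ and $\|e_i\|_Y\le1$. Since $\|M\|_{S_1}\le\sqrt n\|M\|_{HS}\le\kappa n^{3/2}n^{-(1-\theta)/a}$, the bound from the test is at most $\kappa n^{1/2-(1-\theta)/a}$. A power of $n$ is lost. The cause is precise: $We_j$ is small in $\ell_\infty^n$, one of the two ends of $Y$, but large in $\ell_a^n$, the other end.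

The remedy is to let the $\ell_a$-end measure $y$ not from $0$ but from $Wx$. For $\hat e_j$ this deviation vanishes.

**Definition (the space $E^{(n)}$).** $E^{(n)}$ is $\mathbb C^n\oplus\mathbb C^n\ni u=(y,x)$ with the $J$-norm obtained from
$$\|(y,x)\|_0=\max(\|x\|_1,\|y-Wx\|_a),\qquad\|(y,x)\|_1=\max(\|x\|_b,\|y\|_\infty).$$
Write $Q(y,x)=x$, and $J_E$ for its $J$-functional.

The first norm is that of $\ell_a^n\oplus\ell_1^n$, split along the graph of $W$; the second is that of $\ell_\infty^n\oplus\ell_b^n$ with the standard splitting. For $n=1$ and $B=(1)$ we have $\Lambda=1$, the norms are $\max(|x|,|y-x|)$ and $\max(|x|,|y|)$, and $\hat e_1=(1,1)$ has length $1$ in both.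

**Lemma 5.** If $\|B\|_{S_1}\ge n^{3/2}/9$, then $d_n(E^{(n)})\ge c\sqrt n\,(\log(en))^{-1/a}$ with $c=c(\theta)>0$.

*Proof.* We check the hypotheses of the test. The $\hat e_j$ are independent because the $Q\hat e_j=e_j$ are. Next, $\|\hat e_j\|_0=\max(1,0)=1$ and $\|\hat e_j\|_1=\max(1,1/\Lambda)=1$, so $\|\hat e_j\|\le J_E(1,\hat e_j)=1$. Further, $|f_i(u)|\le\|y\|_\infty\le\|u\|_1$, and
$$|f_i(u)|\le|(y-Wx)_i|+|(Wx)_i|\le\|y-Wx\|_a+\|x\|_1\le2\|u\|_0 ,$$
because the entries of $W$ have modulus at most $1$. Lemma 3(b) gives $\|f_i\|\le\kappa2^{1-\theta}\le2\kappa$. Lemma 2 with $M=B/\Lambda$ now gives $d_n(E^{(n)})\ge\dfrac{n^{3/2}}{9\Lambda}\cdot\dfrac1{2\kappa n}=\dfrac{\sqrt n}{18\kappa\Lambda}$. $\square$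

What remains is the type of $E^{(n)}$. The direct approach, Lemma 4, gives nothing: $\|\cdot\|_0$ contains $\ell_1^n$ and $\|\cdot\|_1$ contains $\ell_\infty^n$, so for $m\le n$ the first end has $\tau_m=\sqrt m$, and for $n\ge2^m$ the second one has it too (in $\ell_\infty^{2^m}$, take for $\xi_i$ the $i$-th coordinate function on $\{\pm1\}^m$; then $\|\sum\epsilon_i\xi_i\|_\infty=m$ always). Instead we show that, with constants independent of $n$, the kernel of $Q$ is $Y_n$ and the quotient is $X_n$, and that type constants pass through such an extension with almost no loss. The first part depends on the choice of $B$.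

## 7. A sign matrix without heavy blocks, and the lifting

To lift an $x$ at scale $t$ from $X_n$ to $E^{(n)}$ we need a $y$ that is close to $Wx$ in $\ell_a$ and small in $\ell_\infty$. This requires $B$ to have small norm on every square block.

**Lemma 6.** For every $n$ there is a sign matrix $B\in\{\pm1\}^{n\times n}$ such that every $s\times s$ submatrix, $1\le s\le n$, has $\ell_2\to\ell_2$ norm at most $9\sqrt{s\log(en/s)}$. For such $B$, $\|B\|_{S_1}\ge n^{3/2}/9$.

*Proof.* Let the $b_{ij}$ be independent random signs, and fix $s$ and $L=\log(en/s)\ge1$. The matrix is real, so its norm can be computed with real vectors. For fixed index sets $I,J$ of size $s$ and unit vectors $x\in\mathbb R^J$, $y\in\mathbb R^I$, Hoeffding's inequality gives $P(|\sum b_{ij}x_jy_i|>v)\le2e^{-v^2/2}$, since $\sum x_j^2y_i^2=1$. Take $\frac14$-nets of size at most $9^s$ in both unit spheres; the norm of the submatrix is at most twice the maximum over the nets. There are at most $(en/s)^{2s}=e^{2sL}$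 pairs $(I,J)$. With $v^2=20sL$, the probability that some $s\times s$ submatrix has norm above $2v$ is at most
$$e^{2sL}\cdot81^s\cdot2e^{-10sL}\le2e^{2sL+4.4sL-10sL}\le2e^{-3.6s}.$$
The sum over $s\ge1$ is less than $1$, so some $B$ works for all $s$ at once; and $2v=2\sqrt{20}\sqrt{sL}\le9\sqrt{sL}$. Finally, $s=n$ gives $\|B\|_{2\to2}\le9\sqrt n$. Since $\|B\|_{HS}^2\le\|B\|_{2\to2}\|B\|_{S_1}$ and $\|B\|_{HS}^2=n^2$, we get $\|B\|_{S_1}\ge n^{3/2}/9$. $\square$

The Walsh matrix would not do. If $n=4^r$ and $H\subset\mathbb F_2^{2r}$ is an $r$-dimensional subspace, the rows in $H$ and the columns in $H^\perp$ form an $s\times s$ block of ones with $s=2^r=\sqrt n$, whose norm is $s$; this exceeds $9\sqrt{s\log(es)}$ when $r$ is large.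

From now on fix for each $n$ a matrix $B$ as in Lemma 6, with $\Lambda$, $W$ and $E^{(n)}$ as in Section 6. For $I\subseteq\{1,\dots,n\}$ let $P_I$ be the coordinate projection.

**Lemma 7.** If $|I|=s$ and $x\in\mathbb C^n$, then $\|P_IWx\|_a\le9\bigl(s^{1/a}\|x\|_b+\|x\|_1\bigr)$.

*Proof.* First we bound single blocks, then we cut $x$ into blocks. Let $|J|\le s$. The matrix $P_IBP_J$ has $\ell_1\to\ell_\infty$ norm at most $1$ and $\ell_2\to\ell_2$ norm at most $9\sqrt{s\log(en)}$. Riesz–Thorin with parameter $2/a\in(0,1]$ leads from $(1,\infty)$ and $(2,2)$ to $(b,a)$, as $1-\frac1a=\frac1b$. So the $\ell_b\to\ell_a$ norm is at most $(9\sqrt{s\log(en)})^{2/a}\le9(s\log(en))^{1/a}=9s^{1/a}\Lambda$, and that of $P_IWP_J$ is at most $9s^{1/a}$.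

Now order the coordinates by decreasing $|x_j|$ and cut them into consecutive blocks $J_0,J_1,\dots$ of size $s$, the last possibly smaller. For $k\ge1$ each coordinate of $x$ in $J_k$ has modulus at most the average $s^{-1}\|P_{J_{k-1}}x\|_1$ over the previous block. Hence $\|P_{J_k}x\|_b\le s^{1/b-1}\|P_{J_{k-1}}x\|_1=s^{-1/a}\|P_{J_{k-1}}x\|_1$, and $\sum_{k\ge0}\|P_{J_k}x\|_b\le\|x\|_b+s^{-1/a}\|x\|_1$. Multiply by $9s^{1/a}$. $\square$

**Lemma 8 (lifting at one scale).** For $x\in\mathbb C^n$ and $t>0$ there is $y\in\mathbb C^n$ with $J_E(t,(y,x))\le C_1J_X(t,x)$, where $C_1=27$.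

*Proof.* Since $J_E(t,(y,x))=\max\bigl(J_X(t,x),\|y-Wx\|_a,t\|y\|_\infty\bigr)$, we need a $y$ for which the last two quantities are at most $27J_X(t,x)$.

If $t^a\ge n$, take $y=0$. Lemma 7 with $I=\{1,\dots,n\}$ gives $\|Wx\|_a\le9(n^{1/a}\|x\|_b+\|x\|_1)\le9(t\|x\|_b+\|x\|_1)\le18J_X(t,x)$.

If $t^a<n$, let $s=\max(1,\lceil t^a\rceil)\le n$, let $I$ be the positions of the $s$ largest values of $|(Wx)_i|$, and put $y=Wx$ off $I$ and $y=0$ on $I$. Then $\|y-Wx\|_a=\|P_IWx\|_a$. Each coordinate of $y$ is at most the smallest of the $s$ removed ones in modulus, so $\|y\|_\infty\le s^{-1/a}\|P_IWx\|_a\le t^{-1}\|P_IWx\|_a$. It remains to bound $\|P_IWx\|_a$ by Lemma 7. If $t\le1$, then $s=1$ and $s^{1/a}\|x\|_b\le\|x\|_1$, so the bound is $18J_X(t,x)$. If $t>1$, then $s\le t^a+1\le2t^a$ and $s^{1/a}\|x\|_b\le2t\|x\|_b$, so the bound is $9(2+1)J_X(t,x)$. $\square$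

The logarithm enters only here: $\Lambda$ was chosen so that $\log(en)$ disappears from Lemma 7.

## 8. The kernel and the quotient of $E^{(n)}$

**Lemma 9.** (i) $\|Qu\|_X\le\|u\|_{E^{(n)}}$, and every $x\in\mathbb C^n$ has a lift $u$, $Qu=x$, with $\|u\|_{E^{(n)}}\le C_0\|x\|_X$. (ii) $\|(y,0)\|_{E^{(n)}}\le\|y\|_Y\le C_2\|(y,0)\|_{E^{(n)}}$.

*Proof.* (i) We lift term by term. The first claim holds because $J_X(t,Qu)\le J_E(t,u)$. Given $x\ne0$, let $x=\sum x_k$ with $\bigl(\sum2^{-2k\theta}J_X(2^k,x_k)^2\bigr)^{1/2}\le2\|x\|_X$. Lemma 8 gives $u_k=(y_k,x_k)$ with $J_E(2^k,u_k)\le C_1J_X(2^k,x_k)$. Then $u=\sum u_k$ converges, $Qu=x$, and $\|u\|\le2C_1\|x\|_X$.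

(ii) The first inequality holds because $\|(y,0)\|_0=\|y\|_a$ and $\|(y,0)\|_1=\|y\|_\infty$, so that $J_E(t,(y,0))=J_Y(t,y)$. For the second, the difficulty is that a decomposition of $(y,0)$ in $E^{(n)}$ may use terms with nonzero $x$-components that only cancel in the sum. We correct each term so that its $x$-component vanishes.

Let $(y,0)=\sum u_k$ with $u_k=(y_k,x_k)$ and $c_k=2^{-k\theta}J_E(2^k,u_k)$, $c\in\ell_2$. As $\sum x_k=0$, put
$$z_k=\sum_{j\le k}x_j=-\sum_{j>k}x_j .$$
By (3), the first expression gives $\|z_k\|_1\le\sum_{j\le k}2^{j\theta}c_j$ and the second gives $\|z_k\|_b\le\sum_{j>k}2^{-j(1-\theta)}c_j$. Therefore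
$$d_k:=2^{-k\theta}J_X(2^k,z_k)\le\sum_{j\le k}2^{-(k-j)\theta}c_j+\sum_{j>k}2^{-(j-k)(1-\theta)}c_j ,$$
a convolution of $c$ with a summable sequence, so $\|d\|_2\le C\|c\|_2$. By Lemma 8 choose $w_k=(v_k,z_k)$ with $J_E(2^k,w_k)\le C_1J_X(2^k,z_k)=C_12^{k\theta}d_k$. Then $\|w_k\|_0\le C_12^{k\theta}d_k\to0$ as $k\to-\infty$ and $\|w_k\|_1\le C_12^{-k(1-\theta)}d_k\to0$ as $k\to+\infty$, so $w_k\to0$ at both ends. Put
$$u'_k=u_k-w_k+w_{k-1}.$$
Its $x$-component is $x_k-z_k+z_{k-1}=0$, so $u'_k=(y'_k,0)$. Since $\sum_{k=-N}^N(w_{k-1}-w_k)=w_{-N-1}-w_N\to0$, we have $\sum u'_k=(y,0)$. Because $J_E(2^k,\cdot)\le2J_E(2^{k-1},\cdot)$,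
$$2^{-k\theta}J_Y(2^k,y'_k)=2^{-k\theta}J_E(2^k,u'_k)\le c_k+C_1d_k+2C_1d_{k-1}.$$
So $y=\sum y'_k$ shows $\|y\|_Y\le C_2\|c\|_2$. Take the infimum over decompositions. $\square$

## 9. Type constants pass through the extension

Lemma 9 alone would let us estimate $\tau_{m^2}$ through $\tau_m$ with a multiplicative constant. The grouping (1) then removes the effect of that constant, at the cost of an arbitrarily small power.

**Lemma 10.** Suppose $0\le\sigma<1/2$ and $\tau_m(X_n),\tau_m(Y_n)\le C_4m^\sigma$ for all $m,n$. Then for each $\eta>0$ there is $C_\eta$, independent of $n$, with $\tau_m(E^{(n)})\le C_\eta m^{\sigma+\eta}$ for all $m,n$.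

*Proof.* Write $E=E^{(n)}$.

**Step 1: from $m$ to $m^2$.** The purpose is a recursion in which $\tau_m(E)$ is multiplied by $m^\sigma$ only, not by $\tau_m(E)$ itself. Let $\xi_{il}\in E$ for $i,l\le m$ and $S^2=\sum\|\xi_{il}\|^2$. The sum $\sum\epsilon_{il}\xi_{il}$ has the same distribution as $\sum_l\epsilon'_lw_l$ with $w_l=\sum_i\epsilon_{il}\xi_{il}$ and extra independent signs $\epsilon'_l$. For each value of $(\epsilon_{il})_i$ choose by Lemma 9(i) a vector $v_l\in E$ with $Qv_l=Qw_l$ and $\|v_l\|\le C_0\|Qw_l\|_X$. Then $w_l-v_l=(y_l,0)$, and by Lemma 9(ii) $\|y_l\|_Y\le C_2(\|w_l\|+C_0\|Qw_l\|_X)$. For fixed $(\epsilon_{il})$, averaging over $\epsilon'$ and using $\|(y,0)\|_E\le\|y\|_Y$,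
$$\Bigl(\mathbb E'\Bigl\|\sum_l\epsilon'_lw_l\Bigr\|^2\Bigr)^{1/2}\le\tau_m(E)\Bigl(\sum_l\|v_l\|^2\Bigr)^{1/2}+\tau_m(Y)\Bigl(\sum_l\|y_l\|_Y^2\Bigr)^{1/2}.$$
Now take $L_2$-norms in $(\epsilon_{il})$. For fixed $l$, $Qw_l$ is a random sum in $X$ of the vectors $Q\xi_{il}$ with $\|Q\xi_{il}\|_X\le\|\xi_{il}\|$, so $(\mathbb E\sum_l\|Qw_l\|_X^2)^{1/2}\le\tau_m(X)S$; likewise $(\mathbb E\sum_l\|w_l\|^2)^{1/2}\le\tau_m(E)S$. Hence
$$\tau_{m^2}(E)\le C_0\tau_m(E)\tau_m(X)+C_2\tau_m(Y)\bigl(\tau_m(E)+C_0\tau_m(X)\bigr)\le C_5\bigl(m^\sigma\tau_m(E)+m^{2\sigma}\bigr),$$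
with $C_5$ depending on $C_0,C_2,C_4$ only. The gain is in $v_l$: it is controlled by $Qw_l$, which lives in the space $X$ of known type.

**Step 2: iterate.** The purpose is one good value of $m$. Put $g(m)=\tau_m(E)m^{-\sigma}$. Dividing by $m^{2\sigma}$ gives $g(m^2)\le C_5(g(m)+1)$, so $g(m^2)+1\le(C_5+1)(g(m)+1)$. Let $m_k=2^{2^k}$, so $m_{k+1}=m_k^2$ and $m_0=2$. As $g(2)\le\sqrt2$, we get $g(m_k)\le(\sqrt2+1)(C_5+1)^k\le3(C_5+1)^k$. Since $m_k^\eta=2^{\eta2^k}$ grows doubly exponentially in $k$, fix $k$, depending only on $\eta$ and $C_5$, with $3(C_5+1)^k\le m_k^\eta$, and put $M=m_k$. Then $\tau_M(E)\le M^{\sigma+\eta}$.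

**Step 3: all $m$.** By (1), $\tau_{M^j}(E)\le M^{j(\sigma+\eta)}$. Given $m$, choose $j\ge1$ with $M^{j-1}\le m\le M^j$; by monotonicity $\tau_m(E)\le M^{j(\sigma+\eta)}\le M^{\sigma+\eta}m^{\sigma+\eta}$. So $C_\eta=M^{\sigma+\eta}$ works. $\square$

## 10. Proof of Theorem A, and superreflexivity

**Proof of Theorem A.** Take $\theta=1/2$ and $E=\bigl(\bigoplus_{n\ge1}E^{(n)}\bigr)_{\ell_2}$. By (4), Lemma 10 applies with $\sigma=\max\bigl(\frac12-\frac1{2a},\frac14\bigr)<\frac12$. Since $\tau_m$ of an $\ell_2$-sum is the supremum over the summands, $\tau_m(E)\le C_\eta m^{\sigma+\eta}$ for every $\eta>0$. Choose $\eta<\frac12-\sigma$, so that $\rho=\sigma+\eta+\frac12<1$; Lemma 1 shows that $E$ has type $r$ for some $r>1$. By Lemmas 5 and 6, $d_k(E)\ge d_k(E^{(k)})\ge c\sqrt k(\log(ek))^{-1/a}$ for all $k\ge1$. For any $\beta<1/2$ and $C>0$ this exceeds $Ck^\beta$ for large $k$, so $E\notin\mathcal B_{\beta<1/2}$. $\blacksquare$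

For $a=2$ we have $\sigma=\frac14$ and $\rho=\frac34+\eta$, so this $E$ has every type $r<4/3$, and $d_k(E)\ge c\sqrt{k/\log(ek)}$.

**Proof of the addendum.** A Banach space is superreflexive if all its ultrapowers are reflexive. This is stronger than reflexivity: $(\bigoplus_n\ell_1^n)_{\ell_2}$ is reflexive, but the classes of the sequences $(e_j^{(n)})_n$ of $j$-th unit vectors (with $0$ in place of $e_j^{(n)}$ for $n<j$) span an isometric copy of $\ell_1$ in its ultrapowers over free ultrafilters on $\mathbb N$.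

**Step 1: $E$ as an extension.** The purpose is to place $E$ between two lattices. Let $\mathcal X=(\bigoplus X_n)_{\ell_2}$ and $\mathcal Y=(\bigoplus Y_n)_{\ell_2}$. Applying $Q$ in each coordinate defines $Q\colon E\to\mathcal X$; by Lemma 9(i) it is bounded, and every $x\in\mathcal X$ has a lift of norm at most $C_0\|x\|$. By Lemma 9(ii) its kernel $N$ is isomorphic to $\mathcal Y$.

**Step 2: $\mathcal X$ and $\mathcal Y$ are superreflexive.** Their norms are lattice norms: if $|x_i|\le|x_i'|$ for all $i$, multiply a decomposition of $x'$ coordinatewise by numbers $\mu_i$ with $x_i=\mu_ix'_i$, $|\mu_i|\le1$; no $J$-value increases, because $\ell_p$-norms are lattice norms. By (4) and Lemma 1 both spaces have non-trivial type. Hence the real Banach lattice of real vectors in $\mathcal X$ has non-trivial type. It is therefore $p$-convex and $q$-concave for some $1<p\le q<\infty$, and so has an equivalent uniformly convex norm (Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, Section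 1.f). As a real space, $\mathcal X$ is isomorphic to the square of this lattice, so it also has an equivalent uniformly convex norm. Ultrapowers of a uniformly convex space are uniformly convex, hence reflexive by the Milman–Pettis theorem. The same holds for $\mathcal Y$.

**Step 3: pass to ultrapowers.** Let $\mathcal U$ be an ultrafilter. The induced map $Q_{\mathcal U}\colon E_{\mathcal U}\to\mathcal X_{\mathcal U}$ is onto, since representatives can be lifted with bound $C_0$. If $(u_i)$ represents an element of its kernel, then $\|Qu_i\|\to0$ along $\mathcal U$. Subtracting lifts $v_i$ of $Qu_i$ with $\|v_i\|\le C_0\|Qu_i\|$ changes nothing in $E_{\mathcal U}$ and gives a representative in $N$. So $\ker Q_{\mathcal U}=N_{\mathcal U}$ and $E_{\mathcal U}/N_{\mathcal U}\cong\mathcal X_{\mathcal U}$. Both $N_{\mathcal U}\cong\mathcal Y_{\mathcal U}$ and $\mathcal X_{\mathcal U}$ are reflexive, and reflexivity is a three-space property, so $E_{\mathcal U}$ is reflexive. $\blacksquare$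

## 11. Approximate low rank: the proof of Theorem B

We now show that type always gives a logarithmic gain. Two published results are used. The first is a converse of (2).

**(LP)** (Lindenstrauss–Pełczyński, Kwapień; see Pisier, *Factorization of linear operators and geometry of Banach spaces*, CBMS 60, Ch. 2.) If $F$ is finite-dimensional and $\sum_i\|\sum_ja_{ij}x_j\|^2\le D^2\sum_j\|x_j\|^2$ for all $N$, all $x_j\in F$ and all $N\times N$ matrices $a$ with $\|a\|_{2\to2}\le1$, then $d_{\mathrm{BM}}(F,\ell_2^{\dim F})\le D$.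

For the second, let $\mathcal A$ be a class of real functions on a set $\Omega$. Let $\mathrm{vc}(\mathcal A,t)$ be the largest $m$ for which there are points $x_1,\dots,x_m$ and levels $h_1,\dots,h_m$ such that for each $\epsilon\in\{\pm1\}^m$ some $g\in\mathcal A$ has $g(x_k)\ge h_k+t$ if $\epsilon_k=1$ and $g(x_k)\le h_k$ if $\epsilon_k=-1$; one says that the points are $t$-shattered. For example, the rows of $\Lambda^{-1}H$ in Section 4, as functions of the column index, $2/\Lambda$-shatter the $m$ columns $y_1,\dots,y_m$ with levels $-1/\Lambda$.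

**(MV)** (Mendelson–Vershynin, *Entropy and the combinatorial dimension*, Invent. Math. 152 (2003), Theorem 1.) There are absolute constants $K,c>0$ such that for every class $\mathcal A$ of real functions bounded by $1$ on $\Omega$, every probability $\nu$ on $\Omega$ and $0<t<1$, the covering numbers satisfy $N(\mathcal A,t,L_2(\nu))\le(2/t)^{K\,\mathrm{vc}(\mathcal A,ct)}$.

**Proof of Theorem B.** Let $E$ have type $p$ with constant $T$, let $F\subseteq E$ with $\dim F\le k$, $k\ge16$, and let $\mathcal A=\{\operatorname{Re}f|_{B_F}:f\in B_{F^*}\}$, where $B_F$ and $B_{F^*}$ are the unit balls.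

**Step 1: combinatorial dimension.** Here type enters, as in the price computation of Section 4. If $x_1,\dots,x_m$ are $t$-shattered via functionals $f_\epsilon$, then $\epsilon_k\operatorname{Re}(f_\epsilon-f_{-\epsilon})(x_k)\ge t$ for all $k$: for $\epsilon_k=1$ the two values are separated by the gap above $h_k$, and for $\epsilon_k=-1$ the roles are exchanged. Summing over $k$, $mt\le2\|\sum\epsilon_kx_k\|$ for every $\epsilon$. Averaging, $mt\le2Tm^{1/p}$. Hence $\mathrm{vc}(\mathcal A,t)\le(2T/t)^{p'}$.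

**Step 2: reduction to a trace norm.** The purpose is to rewrite the left side of (LP). Let $\|a\|_{2\to2}\le1$ and $x_j\in F$ with $\sum\|x_j\|^2=1$. Write $x_j=\alpha_j\hat x_j$ with $\alpha_j=\|x_j\|$ and $\|\hat x_j\|\le1$. Let $y_i=\sum_ja_{ij}x_j$; if all $y_i=0$ there is nothing to prove. Otherwise choose $f_i\in B_{F^*}$ with $f_i(y_i)=\|y_i\|$, and $\mu_i=\|y_i\|/(\sum_l\|y_l\|^2)^{1/2}$, so that $\sum\mu_i^2=1$. Then
$$\Bigl(\sum_i\|y_i\|^2\Bigr)^{1/2}=\sum_i\mu_if_i(y_i)=\sum_{i,j}a_{ij}M_{ij}\le\|M\|_{S_1},\qquad M_{ij}=\mu_i\alpha_jf_i(\hat x_j).$$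
The matrix $M$ factors through $F$, so $\operatorname{rank}M\le k$; and $\|M\|_{HS}^2\le\sum\mu_i^2\alpha_j^2=1$. The bare estimate $\|M\|_{S_1}\le\sqrt{\operatorname{rank}M}\,\|M\|_{HS}$ returns only $\sqrt k$.

**Step 3: approximation by low rank.** Step 1 says that the rows of $M$ are drawn from few essentially different ones. Let $\nu=\sum\alpha_j^2\delta_{\hat x_j}$, a probability on $B_F$, and $0<t<1$. Cover $\mathcal A$ by balls of radius $t$ in $L_2(\nu)$ as in (MV), and use the centers for both $\operatorname{Re}f_i$ and $\operatorname{Im}f_i=\operatorname{Re}(-if_i)$. We obtain complex functions $g_1,\dots,g_R$ such that each $f_i$ is within $\sqrt2\,t$ of some $g_{r(i)}$ in $L_2(\nu)$, with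
$$R\le(2/t)^{2K(2T/(ct))^{p'}}=\exp\bigl(K't^{-p'}\log(2/t)\bigr),\qquad K'=2K(2T/c)^{p'} .$$
Each row of the matrix $M'_{ij}=\mu_i\alpha_jg_{r(i)}(\hat x_j)$ is a multiple of one of $R$ fixed rows, so $\operatorname{rank}M'\le R$. Also $\|M-M'\|_{HS}^2=\sum_i\mu_i^2\|f_i-g_{r(i)}\|_{L_2(\nu)}^2\le2t^2$. For singular values, $s_{R+l}(M)\le s_{R+1}(M')+s_l(M-M')=s_l(M-M')$. As $\operatorname{rank}M\le k$, Cauchy–Schwarz gives
$$\|M\|_{S_1}\le\sum_{l\le R}s_l(M)+\sum_{l\le k}s_l(M-M')\le\sqrt R\,\|M\|_{HS}+\sqrt k\,\|M-M'\|_{HS}\le\sqrt R+\sqrt{2k}\,t .$$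

**Step 4: choice of $t$.** We want $R\le\sqrt k$ with $t$ as small as possible. Put $t=\lambda\bigl(\frac{\log\log k}{\log k}\bigr)^{1/p'}$ with $\lambda^{p'}=\max(1,4K')$. If $t\ge1$, John's bound gives $d_{\mathrm{BM}}(F,\ell_2^{\dim F})\le\sqrt k\le t\sqrt k$, as claimed. Let $t<1$. Since $k\ge16$, $\log\log k\ge1$; together with $\lambda\ge1$ and $p'\ge2$ this gives $\log(2/t)\le\log2+\frac1{p'}\log\log k\le2\log\log k$. So
$$R\le\exp\Bigl(K'\lambda^{-p'}\frac{\log k}{\log\log k}\cdot2\log\log k\Bigr)=\exp(2K'\lambda^{-p'}\log k)\le\sqrt k .$$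
By (LP), $d_{\mathrm{BM}}(F,\ell_2^{\dim F})\le k^{1/4}+\sqrt{2k}\,t$. Finally $(\log k/\log\log k)^{1/p'}\le(\log k)^{1/2}\le k^{1/4}$, hence $k^{1/4}\le\sqrt k\,(\log\log k/\log k)^{1/p'}$, and the bound has the asserted form with $C=1+\sqrt2\,\lambda$. $\blacksquare$

## 12. Lorentz norms and the exponent $1/p'$: Theorem C and Corollary D

In the construction of Part A the type of $E$ is limited by both bounds in (4). For Theorem C we need $\theta$ near $1$, and then the crude bound on $Y_n$ is useless. It can be improved to a constant.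

Recall the Lorentz norm (for $q>2$ a quasi-norm equivalent to a norm) $\|x\|_{q,2}=\bigl(\sum_jj^{2/q-1}(x_j^*)^2\bigr)^{1/2}$, where $x^*$ is the decreasing rearrangement of $|x|$. For example, $s^{1/q}\le\|1_S\|_{q,2}\le\sqrt{q/2}\,s^{1/q}$ if $|S|=s$ and $q\ge2$, by comparing $\sum_{j\le s}j^{2/q-1}$ with $s\cdot s^{2/q-1}$ and with $\int_0^su^{2/q-1}\,du$. The textbook facts are the equivalence of the $J$- and $K$-methods and
$$(\ell_{r_0},\ell_{r_1})_{\vartheta,2}=\ell_{r,2},\qquad\frac1r=\frac{1-\vartheta}{r_0}+\frac\vartheta{r_1},\quad r_0\ne r_1,\ 1\le r_0,r_1\le\infty$$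
(Bergh–Löfström, *Interpolation Spaces*, Theorems 3.3.1 and 5.3.1; constants independent of the measure space).

**Proof of Theorem C.** Let $1<p<2$ and $\delta>0$.

**Step 1: parameters.** Choose $a\ge2$ with $\frac1a=\min\bigl(\frac12,\frac1{p'}+\delta\bigr)$. This is larger than $\frac1{p'}$ because $p'>2$, so there is $\theta\in(0,1)$ with $\theta/a>1/p'$. Use the spaces $E^{(n)}$ for these $a,\theta$.

**Step 2: $\tau_m(Y_n)\le C$ for all $m,n$.** The idea is to reach the same space from two better ends. By the facts above, $Y_n$, obtained from $(\ell_a^n,\ell_\infty^n)$, is isomorphic, uniformly in $n$, to $\ell_{q,2}^n$ with $\frac1q=\frac{1-\theta}a$. Since $2\le a<q<2q<\infty$, there is $\vartheta\in(0,1)$ with $\frac1q=\frac{1-\vartheta}a+\frac\vartheta{2q}$, and $\ell_{q,2}^n$ is also uniformly isomorphic to the $J$-space with parameter $\vartheta$ of the couple $(\ell_a^n,\ell_{2q}^n)$. Both ends have bounded type constants, $\tau_m(\ell_a^n)\le K\sqrt a$ and $\tau_m(\ell_{2q}^n)\le K\sqrt{2q}$.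 Lemma 4 for this couple gives the claim.

**Step 3: conclusion.** By (4) for $X_n$ and Step 2 for $Y_n$, Lemma 10 applies with $\sigma=\frac12-\frac\theta a\in(0,\frac12)$. Let $E=(\bigoplus_nE^{(n)})_{\ell_2}$. For every $\eta>0$ we have $\tau_m(E)\le C_\eta m^{\sigma+\eta}$, and for small $\eta$
$$\rho:=\sigma+\eta+\tfrac12=1-\tfrac\theta a+\eta<1-\tfrac1{p'}=\tfrac1p .$$
By Lemma 1, $E$ has type $p$. By Lemmas 5 and 6, and since $\log(ek)\ge1$ and $\frac1a\le\frac1{p'}+\delta$, $d_k(E)\ge c\sqrt k(\log(ek))^{-1/a}\ge c\sqrt k(\log(ek))^{-1/p'-\delta}$ for all $k\ge1$. $\blacksquare$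

**Proof of Corollary D.** If $E$ has type $p>1$, Theorem B gives $d_k(E)=O(\sqrt k(\log k)^{-\gamma})$ for every $\gamma<1/p'$. Conversely, such a bound with some $\gamma>0$ gives $k^{-1/2}d_k(E)\to0$, and the known fact of Section 1 gives non-trivial type. Finally let $\gamma>0$, and choose $a\ge2$ with $1/a<\gamma$. The space of Theorem A for this $a$ has non-trivial type and $d_k(E)\ge c\sqrt k(\log(ek))^{-1/a}$, which is not $O(\sqrt k(\log k)^{-\gamma})$. So no single $\gamma$ works for all spaces of non-trivial type. $\blacksquare$
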